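# Strict monotonicity of the critical density in majority dynamics on $\mathbb{Z}^2$

## 1. Majority updates close gaps, so $p_c$ should fall

Each site $x$ of the square lattice $\mathbb{Z}^2$ (nearest-neighbor adjacency) receives at time $0$ an opinion $\eta_0(x)\in\{0,1\}$. The opinions are i.i.d. with law $\mathrm{Ber}(p)$. Each site carries an independent rate-one Poisson clock. When the clock of $x$ rings, $x$ looks at five opinions, its own and those of its four neighbors, and adopts the most common one. Let $\eta_t$ be the configuration at time $t$ and $\mathbb{P}_p$ the law of the process.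

If exactly $d$ neighbors of $x$ disagree with $x$, the other opinion has $d$ votes out of five. So the rule reads: *a site flips at a ring if and only if at least $3$ of its $4$ neighbors disagree with it.* We use it in this form throughout.

**Definition.** A configuration *percolates* if it has an infinite connected component of sites with opinion $1$. The critical percolation function is
$$p_c(t)=\inf\{p\in[0,1]:\ \mathbb{P}_p[\eta_t\text{ percolates}]>0\},\qquad t\ge 0 .$$

At $t=0$ this is the critical probability of independent site percolation on $\mathbb{Z}^2$. The question is how $p_c$ changes with time. The first guess is that waiting always helps: $p_c(t)<p_c(s)$ whenever $t>s$. The reason for the guess is that a $0$ with three neighbors equal to $1$ gets filled, which glues clusters of ones together, while a $1$ is deleted only when it has at most one neighbor equal to $1$, so only dead ends are cut. Let us test this on configurations that we can follow by hand.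

*A dead end.* Let the ones be the sites $(j,0)$ with $j\neq 0$. The site $(0,0)$ has two neighbors equal to $1$, so it does not flip. The site $(1,0)$ has only one neighbor equal to $1$, namely $(2,0)$, so at its first ring it becomes $0$ (if it rings before $(2,0)$ does, and $(2,0)$ has two neighbors equal to $1$ until then). The gap between the two half-lines widens. So the dynamics does delete ones, but it deletes the end of an arm and separates nothing that was joined through it.

*A frozen gap.* Let the ones be the sites $(j,0)$ and $(j,1)$ with $j\ne 0$. The sites $(\pm1,0),(\pm1,1)$ have two neighbors equal to $1$, and the other ones have three, so no $1$ flips. The sites $(0,0)$ and $(0,1)$ have two neighbors equal to $1$, and every other zero has at most one, so no $0$ flips either. The configuration is frozen, and the two halves never meet, although changing $(0,0)$ alone would join them.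

*A race.* Add to the frozen gap a single $1$ at $(0,-1)$. Now $(0,0)$ has three neighbors equal to $1$, while $(0,-1)$ has none. The sites $(\pm1,-1)$ have two neighbors equal to $1$, so they stay $0$, and $(0,1)$ also has only two. Hence only $(0,0)$ and $(0,-1)$ can flip. If $(0,0)$ rings first, which has probability $1/2$, it becomes $1$. From then on it keeps its neighbors $(\pm1,0)$, each of which keeps two neighbors equal to $1$ inside its own strip, and the halves are joined forever. If $(0,-1)$ rings first, it becomes $0$ and we are back at the frozen gap.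

So a given obstacle may last forever, and even a helpful pattern may be lost. The guess "non-increasing" looks safe; the guess "strictly decreasing" is a statement about how often the favorable pattern occurs where it matters. The problem that we treat is the conjecture of Gideon Amir and Rangel Baldasso, "Percolation in majority dynamics", arXiv:1902.03349 (2019), that $p_c$ is strictly decreasing. It is posed with three facts given as known: $p_c$ is non-increasing because percolation persists in time; $p_c$ is continuous and there is no percolation at $(p_c(t),t)$; and $p_c(t)<p_c(0)$ for $t>0$. None of the three is used below. The only external input is the classical fact that $p_c(0)<1$. The guess is right, in quantitative form.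

**Theorem 1.** For every $T>0$ there is $c_T>0$ such that for all $0\le s<t\le T$,
$$c_T\,(t-s)\ \le\ p_c(s)-p_c(t)\ \le\ e^{t}-e^{s}.$$
In particular $p_c$ is strictly decreasing and locally bi-Lipschitz on $[0,\infty)$.

One further test limits our optimism: waiting does not push the threshold to $0$.

**Lemma 2.** $p_c(t)\ge p_*:=4^{-10}$ for all $t\ge0$.

*Proof.* A $2\times2$ block of zeros never changes, since each of its sites has two neighbors in the block and so at most two disagreeing neighbors. Therefore $\eta_t(x)=1$ implies that $x+\{0,1\}^2$ is not all $0$ at time $0$, an event of probability at most $4p$. The blocks of $x$ and $y$ are disjoint when $x,y$ are at $\ell^\infty$ distance at least $2$.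

A self-avoiding path of $r$ sites contains at least $r/9$ sites at pairwise $\ell^\infty$ distance at least $2$: choose greedily, each choice excluding at most $9$ sites, itself included. So a fixed such path consists of ones at time $t$ with probability at most $(4p)^{r/9}$ (for $4p\le1$). If an infinite cluster of ones meets $\Lambda_m=[-m,m]^2\cap\mathbb{Z}^2$, then for every $r$ some self-avoiding path of $r$ ones starts in $\Lambda_m$. For $p<4^{-10}$ this has probability at most
$$|\Lambda_m|\,4^r(4p)^{r/9}=|\Lambda_m|\,\big(4(4p)^{1/9}\big)^r\longrightarrow0\qquad(r\to\infty),$$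
because $4p<4^{-9}$. Hence there is no percolation. $\square$

## 2. Two derivatives of a finite-volume crossing probability

Write $|\cdot|$ for the $\ell^\infty$ norm on sites and $\Lambda_k=[-k,k]^2\cap\mathbb{Z}^2$. Paths are nearest-neighbor paths, and "ring" means a clock ring.

**Graphical construction (recalled).** Draw all the rings $R$ and all the initial values $\sigma$ first. To find $\eta_t(x)$, go backward in time: $w$ can matter only if there is a chain of neighbors $x=w_0,w_1,\dots,w_r=w$ with ring times $t\ge\tau_0>\tau_1>\dots>\tau_{r-1}$, $\tau_i$ being a ring at $w_i$. Cutting out loops keeps the times decreasing, so the $w_i$ may be taken distinct. For fixed distinct sites, the expected number of choices of $r$ rings with decreasing times in $[0,t]$ is $t^r/r!$. So the influence on $(x,t)$ reaches distance $r$ with probability at most $(4t)^r/r!$, and almost surely $\eta_t(x)$ is computed from finitely many initial values and rings.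

The update map is increasing in the configuration. So, for fixed $R$, the process is increasing in $\sigma$, and it increases (decreases) when further sites are held at $1$ (at $0$) permanently. We call this *monotonicity*.

**The finite-volume process.** Let $m\ge1$, $n\ge m+5$, $V=\Lambda_n\setminus\Lambda_m$. In the process $\xi$, all sites outside $V$ are held at $1$ forever. The sites of $V$ have i.i.d. $\mathrm{Ber}(p)$ initial values $\sigma$ and rate-one clocks, and follow the majority rule. For a time $u\ge 0$ put $\omega=(\sigma,R)$, with $R$ the set of rings in $V\times[0,u]$. Almost surely the ring times are distinct and positive. Let $f(\xi)=1$ if there is a path of ones from $\Lambda_m$ to $\Lambda_n^c$, and $f(\xi)=0$ otherwise. This is increasing in $\xi|_V$. Put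
$$F(p,u)=F_{m,n}(p,u)=\mathbb{P}[f(\xi_u)=1]=\sum_{\sigma\in\{0,1\}^V}p^{|\sigma|}(1-p)^{|V|-|\sigma|}(e^{uL}f)(\sigma),$$
where $|\sigma|$ is the number of ones and $L$ is the generator of this finite-state chain: $(Lf)(\xi)=\sum_{x\in V}[f(\Phi_x\xi)-f(\xi)]$, with $\Phi_x$ the update at $x$. So $F$ is smooth in $(p,u)$.

**Definition.** For $x\in V$ let $\xi^{x\to i}$ be $\xi$ with the value at $x$ set to $i$. The site $x$ is *pivotal* in $\xi$ if $f(\xi^{x\to1})=1$ and $f(\xi^{x\to0})=0$. Let $U^+(\xi)$ be the set of $x\in V$ that are pivotal, have value $0$, and have at least $3$ neighbors with value $1$. Put $g_x=g_x(p,u)=\mathbb{P}[x\in U^+(\xi_u)]$.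

*Example.* Let $m=1$, $n=6$, and let the ones in $V$ be $(2,0),(3,0),(5,0),(6,0)$. The first two are joined to $\Lambda_1$, the last two to $\Lambda_6^c$, and $(4,0)$ is pivotal. It has only two neighbors equal to $1$, so it is not in $U^+$. If $(4,1)$ is also set to $1$, this creates no connection, since the neighbors $(3,1),(5,1),(4,2),(4,0)$ of $(4,1)$ are $0$; now $(4,0)\in U^+$.

**Lemma 3.** If $x\in V$ has at most one neighbor with value $1$ in $\xi$, then $x$ is not pivotal.

*Proof.* If $x$ is pivotal, some self-avoiding path of ones of $\xi^{x\to1}$ from $\Lambda_m$ to $\Lambda_n^c$ uses $x$. Its endpoints are not in $V$, so $x$ is an interior vertex of the path. Its two path neighbors are distinct and have value $1$ in $\xi$. $\square$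

**The time derivative.** We want to see what the passage of time does to crossings. We have $\partial_uF=\mathbb{E}[(Lf)(\xi_u)]$. A flip $0\to1$ at $x$ happens when $x$ is $0$ and has at least $3$ neighbors equal to $1$; it changes $f$ from $0$ to $1$ exactly when $x$ is pivotal. A flip $1\to0$ happens at a site with at most one neighbor equal to $1$, which is not pivotal by Lemma 3, so $f$ does not change. Hence
$$\partial_uF=\sum_{x\in V}g_x\ \ge\ 0. \tag{1}$$
This is the precise form of "only dead ends are cut".

**The density derivative.** Recall Russo's formula: if $h\in\{0,1\}$ is an increasing function of finitely many independent $\mathrm{Ber}(p)$ variables, then $\frac{d}{dp}\mathbb{E}h=\sum_x\mathbb{P}(h=1\text{ if }\sigma(x)\text{ is set to }1,\ h=0\text{ if it is set to }0)$. (Give each $x$ its own parameter $p_x$; the expectation is affine in $p_x$ with slope $\mathbb{E}[h^{\sigma(x)\to1}-h^{\sigma(x)\to0}]$.) Given $R$, $f(\xi_u)$ is increasing in $\sigma$. Applying the formula conditionally on $R$ and averaging,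
$$\partial_pF=\sum_{x\in V}\mathbb{P}(I_x),\qquad I_x=\{f(\xi_u)=1\text{ if }\sigma(x)\text{ is set to }1,\ f(\xi_u)=0\text{ if }\sigma(x)\text{ is set to }0\}. \tag{2}$$

The formulas differ in kind. In (1), $x$ is a site that matters *at time $u$*; in (2), it is a site whose *initial* opinion matters at time $u$. A device that treats both is pinning.

**Definition.** For $D\subset V$ and $i\in\{0,1\}$, let $\xi^{D,i}$ be the process driven by $\omega$ with the sites of $D$ held at $i$ during $[0,u]$. Let
$$\mathcal{Q}(D)=\{f(\xi^{D,0}_u)=0,\ f(\xi^{D,1}_u)=1\},\qquad q(D)=\mathbb{P}(\mathcal{Q}(D)).$$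

The process $\xi^{D,i}$ depends only on $\omega|_{V\setminus D}$. By monotonicity, for $D\subset D'$ and whatever $\omega|_{D'}$ is,
$$\xi^{D',0}\le\xi^{D,0}\le\xi\le\xi^{D,1}\le\xi^{D',1}. \tag{3}$$
So $\mathcal{Q}(D)$ depends only on $\omega|_{V\setminus D}$, and $\mathcal{Q}(D)\subset\mathcal{Q}(D')$ if $D\subset D'$. Also $I_x\subset\mathcal{Q}(\{x\})$, since (3) holds for either value of $\sigma(x)$.

*Example.* If $u=0$, nothing moves and $\mathcal{Q}(\{x\})=I_x$ is the event that $x$ is pivotal in $\sigma$. In the example above, $(4,0)$ is pivotal, so $\mathcal{Q}(D)$ holds for every $D\ni(4,0)$.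

## 3. How a differential inequality moves the threshold

Suppose we can compare the two derivatives, uniformly in the volume, in both directions:

**Proposition 4.** Let $0<a<b<1$, $T>0$. There is $C=C(a,b,T)\in(0,\infty)$, independent of $m,n$, with $\partial_pF\le C\,\partial_uF$ for all $p\in[a,b]$, $u\in[0,T]$.

**Proposition 5.** For all $p\in[0,1]$, $u\ge0$: $\partial_uF\le e^{u}\,\partial_pF$.

Proposition 4 says that a little waiting is worth a little extra density; it occupies Sections 4 to 9. Proposition 5 is short.

*Proof of Proposition 5.* If $x\in U^+(\xi_u)$, then $\xi_u^{\{x\},1}\ge(\xi_u)^{x\to1}$ and $\xi_u^{\{x\},0}\le(\xi_u)^{x\to0}$ by (3), so $\mathcal{Q}(\{x\})$ holds. Thus $g_x\le q(\{x\})$. If $\mathcal{Q}(\{x\})$ holds and $x$ has no ring in $[0,u]$, then $x$ keeps whatever initial value it is given, so $I_x$ holds. Having no ring at $x$ has probability $e^{-u}$ and is independent of $\mathcal{Q}(\{x\})$, so $\mathbb{P}(I_x)\ge e^{-u}q(\{x\})$. Sum over $x$ and use (1), (2). $\square$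

To pass from $F_{m,n}$ to percolation we need one lemma.

**Lemma 6.** For $p\in(0,1]$, $u\ge0$: $\mathbb{P}_p[\eta_u\text{ percolates}]>0$ if and only if there is $m\ge1$ with $\inf_{n\ge m+5}F_{m,n}(p,u)>0$.

*Proof.* ($\Rightarrow$) Choose $m\ge1$ such that with probability $c>0$ an infinite cluster of ones of $\eta_u$ meets $\Lambda_m$. Drive $\xi$ with the same initial values and rings. By monotonicity $\xi\ge\eta$, so $F_{m,n}\ge c$ for all $n\ge m+5$.

($\Leftarrow$) Suppose $F_{m,n}\ge c>0$ for all $n\ge m+5$. Let $\zeta$ be the process on $\mathbb{Z}^2$ with $\Lambda_m$ held at $1$ and all other sites evolving normally, driven by the same $\omega$. Let $n\ge2m+10$ and $N=\lfloor n/2\rfloor>m$.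

**Step 1.** *This step shows that the far boundary of $\xi$ is not felt in $\Lambda_N$.* Suppose $\xi_u$ and $\zeta_u$ differ at some $v_0\in\Lambda_N$. Both processes equal $1$ on $\Lambda_m$ and agree on $V$ at time $0$, so $v_0\in V$ has a first time of discrepancy $t_0>0$. At $t_0$ the site $v_0$ rings, and since the two updates give different results, some neighbor $v_1$ has different values just before $t_0$. Then $v_1\notin\Lambda_m$. Either $v_1\in\Lambda_n^c$, or $v_1\in V$ has a first discrepancy time $t_1<t_0$, and we repeat. The times strictly decrease, so the sites are distinct, and since $V$ is finite the chain reaches $\Lambda_n^c$. All sites of the chain before $\Lambda_n^c$ ring, at decreasing times, and there are at least $n-N$ of them. Taking the first $n-N$ of them, the union bound gives probability at most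
$$\varepsilon_n=|\Lambda_N|\,\frac{(4u)^{n-N}}{(n-N)!}\longrightarrow0 .$$

**Step 2.** *This step produces an infinite cluster of $\zeta_u$.* If there is no discrepancy in $\Lambda_N$ and $f(\xi_u)=1$, follow a path of ones from $\Lambda_m$ until it first hits $\{|z|=N\}$: it joins $\Lambda_m$ to $\{|z|=N\}$ by ones of $\zeta_u$ within $\Lambda_N$. So this last event has probability at least $c-\varepsilon_n$. These events decrease in $N$. Letting $n\to\infty$, with probability at least $c$ they occur for all $N>m$, so the cluster of $\zeta_u$ containing $\Lambda_m$ is infinite.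

**Step 3.** *This step removes the artificial source $\Lambda_m$.* If $\eta_0\equiv1$ on $\Lambda_m$, then, since $m\ge1$, each site of $\Lambda_m$ has at least two neighbors in $\Lambda_m$; so $\Lambda_m$ stays $1$ forever and $\eta=\zeta$. This event has probability $p^{|\Lambda_m|}$ and is independent of $\zeta$, which does not use the initial values on $\Lambda_m$. Thus $\mathbb{P}_p[\eta_u\text{ percolates}]\ge c\,p^{|\Lambda_m|}>0$. $\square$

**Proof of Theorem 1 from Propositions 4 and 5.** By monotonicity in $p$, $\mathbb{P}_p[\eta_s\text{ percolates}]>0$ for every $p>p_c(s)$.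

**Step 1.** *This step gives plain monotonicity of $p_c$, which bounds $p_c$ away from $1$.* By (1), $F$ is non-decreasing in $u$, so Lemma 6 gives $p_c(t)\le p_c(s)$ for $t\ge s$ (at $p=0$ there is never percolation). In particular $p_c(s)\le p_c(0)<1$.

**Step 2.** *This step proves the lower bound, by moving along a line in the $(p,u)$ plane on which $F$ cannot drop.* Let $a=4^{-11}<p_*$, $b=\tfrac12(1+p_c(0))<1$, $C=C(a,b,T)$ from Proposition 4. Let $0\le s<t\le T$ and $p_0\in(p_c(s),b)$. Then $p_0>p_*>a$ by Lemma 2. By Lemma 6 there are $m\ge1$, $c>0$ with $F_{m,n}(p_0,s)\ge c$ for all $n\ge m+5$. Put $r^*=\min\{t-s,\ C(p_0-a)\}$. For $r\in[0,r^*]$ the point $(p_0-r/C,\,s+r)$ lies in $[a,b]\times[0,T]$, and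
$$\frac{d}{dr}F_{m,n}\Big(p_0-\frac rC,\ s+r\Big)=-\frac1C\,\partial_pF_{m,n}+\partial_uF_{m,n}\ \ge\ 0 .$$
So $F_{m,n}(p_0-r^*/C,\,s+r^*)\ge c$ for all $n\ge m+5$. By Lemma 6, $\eta_{s+r^*}$ percolates with positive probability at density $p_0-r^*/C\ge a>0$. If $r^*=C(p_0-a)$, this would be percolation at density $a<p_*\le p_c(s+r^*)$, which is impossible. Hence $r^*=t-s$ and $p_c(t)\le p_0-(t-s)/C$. Letting $p_0\downarrow p_c(s)$,
$$p_c(t)\le p_c(s)-\frac{t-s}{C},$$
which is the left inequality with $c_T=1/C$.

**Step 3.** *This step proves the upper bound, along a curve on which $F$ cannot grow.* Let $0\le s<t$, $p_0\in(p_c(t),1)$ and $p(u)=p_0+e^t-e^u$ for $u\in[s,t]$. If $p(s)\ge1$, then $p_c(s)\le1\le p_0+e^t-e^s$. Otherwise $p(u)\in(0,1)$ on $[s,t]$, and by Proposition 5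
$$\frac{d}{du}F_{m,n}(p(u),u)=-e^u\,\partial_pF_{m,n}+\partial_uF_{m,n}\le0,$$
so $F_{m,n}(p(s),s)\ge F_{m,n}(p_0,t)$ for all $m,n$. By Lemma 6, percolation at $(p_0,t)$ implies percolation at $(p(s),s)$, so $p_c(s)\le p_0+e^t-e^s$. Let $p_0\downarrow p_c(t)$.

Since $e^t-e^s\le e^T(t-s)$ for $t\le T$, $p_c$ is locally bi-Lipschitz. Everything now rests on Proposition 4. $\square$

## 4. Time zero: rebuilding a $5\times5$ box

Fix $0<a<b<1$, $p\in[a,b]$ and put $\kappa_0=\min(a,1-b)$. Consider Proposition 4 at $u=0$ first. There $\partial_pF=\sum_x\mathbb{P}(x\text{ pivotal in }\sigma)$ and $\partial_uF=\sum_x\mathbb{P}(x\in U^+(\sigma))$. We must show that near a pivotal site a bounded change of $\sigma$ produces a site of $U^+$.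

The first thing to try is to make the pivotal site $0$ and set a third neighbor to $1$, as in the example of Section 2. This can fail. Let $m=1$, $n=6$, with ones in $V$ at $(2,0),(3,0),(3,1),(3,-1)$ and at $(5,0),(5,1),(5,-1),(6,0)$. Then $(4,0)$ is pivotal: the two groups are not adjacent, and it joins them. Its only neighbors equal to $0$ are $(4,1)$ and $(4,-1)$. Setting $(4,1)$ to $1$ joins $(3,1)$ to $(5,1)$, and $(4,0)$ is no longer pivotal; $(4,-1)$ fails in the same way.

The remedy is to discard what is inside a $5\times5$ box and rebuild it in a controlled order. Let $\mathcal{W}$ be the set of boxes $W=c+\Lambda_2\subset V$. Since $V$ is a union of four rectangles with sides of at least $5$ sites (for instance $[-n,-m-1]\times[-n,n]$, as $n-m\ge5$), each $x\in V$ lies in some box. Fix such a box $W_x\in\mathcal{W}$ for each $x$.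

**Lemma 7.** Let $W\in\mathcal{W}$, let $\chi$ be a configuration off $W$, equal to $1$ outside $V$, and for $\zeta\in\{0,1\}^W$ let $\varphi(\zeta)=f(\chi\cup\zeta)$. If $\varphi(\mathbf{0})=0$ and $\varphi(\mathbf{1})=1$, there are $\zeta\in\{0,1\}^W$ and $z\in W$ with $z\in U^+(\chi\cup\zeta)$.

*Proof.* Use coordinates $W=\{0,\dots,4\}^2$. The *interior* is $\{1,2,3\}^2$, and the *layer* is the set of the other $16$ sites, four of which are corners.

**Step 1.** *This step sets up a filling order with a first success.* Let $\zeta^0$ be $1$ on the interior and $0$ on the layer. Paths from $\Lambda_m$ to $\Lambda_n^c$ have their endpoints outside $V\supset W$, so a path of ones cannot enter the interior without using the layer. Hence $\varphi(\zeta^0)=\varphi(\mathbf{0})=0$. Now turn layer sites into $1$ one at a time: first the twelve non-corner sites, side by side, each side in consecutive order, then the corners. On the bottom side the order is $(1,0),(2,0),(3,0)$; on the other three sides it is the image of this order under rotation of $W$ about its center. Let $\zeta^1,\dots,\zeta^{16}=\mathbf{1}$ be the resulting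 configurations, $j$ the first index with $\varphi(\zeta^j)=1$, and $y$ the site added at step $j$. Then $y$ is pivotal with value $0$ in $\chi\cup\zeta^{j-1}$.

Each non-corner layer site is adjacent to the interior. So in $\zeta^{j-1}$ the interior together with the non-corner layer sites of value $1$ is a connected set $A$ of ones, and $y\notin A$. This gives a *rerouting rule*: the neighbors of $y$ of value $1$ in $\chi\cup\zeta^{j-1}$ cannot all lie in $A$. Otherwise, a self-avoiding path of ones of $\chi\cup\zeta^j$ through $y$ passes from $A$ to $y$ to $A$, and could go through $A$ instead, giving $\varphi(\zeta^{j-1})=1$, a contradiction.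

**Step 2.** *This step treats a corner $y$.* All twelve non-corner layer sites are $1$, so the two neighbors of $y$ in the layer have value $1$ and belong to $A$. If both neighbors of $y$ outside $W$ were $0$, the rerouting rule would be violated. So $y$ has at least $3$ neighbors equal to $1$, and $y\in U^+(\chi\cup\zeta^{j-1})$.

**Step 3.** *This step treats a non-corner $y$, up to one bad situation.* What follows uses only that the interior is all $1$, that the corners are $0$ in $\zeta^{j-1}$, and the order of filling within the side containing $y$. All three are preserved by rotations, so take the bottom side, $y=(i,0)$, $i\in\{1,2,3\}$. If $(i,-1)$ had value $0$, the neighbors of $y$ of value $1$ would be $(i,1)$ and possibly non-corner layer sites, all in $A$, against the rerouting rule. So $(i,-1)$ has value $1$, and so does $(i,1)$. If a layer neighbor of $y$ has value $1$, then $y$ has three neighbors equal to $1$ and $y\in U^+(\chi\cup\zeta^{j-1})$. Otherwise both layer neighbors are $0$. For $i=2,3$ the site $(i-1,0)$ was filled before $y$, so $i=1$. Then $(2,0),(3,0)$ are not yet filled, and all of $(0,0),\dots,(4,0)$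 are $0$ in $\zeta^{j-1}$.

**Step 4.** *This step repairs the bad situation by moving one $1$.* Here $y=(1,0)$. Let $\zeta^*$ be $\zeta^{j-1}$ with $(2,0)$ set to $1$ and $(2,1)$ set to $0$. In $\chi\cup\zeta^*$, $y$ has value $0$ and its three neighbors $(1,1),(1,-1),(2,0)$ have value $1$. It remains to see that $y$ is pivotal there.

First, $\varphi(\zeta^*)=0$. In $\chi\cup\zeta^*$ the neighbors $(1,0),(3,0),(2,1)$ of $(2,0)$ are $0$, so $(2,0)$ has at most one neighbor equal to $1$ and is not pivotal by Lemma 3. Therefore $\varphi(\zeta^*)=\varphi(\zeta^*\text{ with }(2,0)\to0)\le\varphi(\zeta^{j-1})=0$.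

Second, $\varphi((\zeta^*)^{y\to1})=1$. Take a self-avoiding path of ones in $\chi\cup\zeta^j$ from $\Lambda_m$ to $\Lambda_n^c$. It does not use $(2,0)$, which is $0$ in $\zeta^j$. If it uses $(2,1)$, the path neighbors of $(2,1)$ are among $(1,1),(3,1),(2,2)$; reroute through $\{1,2,3\}^2\setminus\{(2,1)\}$, which is a connected set of ones. The resulting path avoids $(2,1)$ and consists of ones of $\chi\cup(\zeta^*)^{y\to1}$.

So $y$ is pivotal in $\chi\cup\zeta^*$, and $y\in U^+(\chi\cup\zeta^*)$. $\square$

**The case $u=0$ of Proposition 4.** If $x$ is pivotal in $\sigma$, then with $W=W_x$ and $\chi=\sigma$ off $W$ (and $1$ off $V$) we have $\varphi(\mathbf{0})=0$, $\varphi(\mathbf{1})=1$, which is an event determined by $\sigma$ off $W$. Given $\sigma$ off $W$ with this property, the configuration $\zeta$ of Lemma 7 appears on $W$ with probability at least $\kappa_0^{25}$. Hence $\mathbb{P}(x\text{ pivotal})\le\kappa_0^{-25}\sum_{z\in W_x}g_z$. Since $z\in W_x$ forces $|x-z|\le4$, summation gives $\partial_pF(p,0)\le81\,\kappa_0^{-25}\,\partial_uF(p,0)$.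

## 5. Positive times: area loses against a factorial, perimeter wins

At time $u>0$ the initial opinion of $x$ may matter through a site far from $x$ at time $u$. Let us describe how far.

**Definition.** For $D\subset V$ put $T_D=0$ on $D$. For $w\in V\setminus D$ let $T_D(w)$ be the first ring time of $w$ that is later than $T_D(v)$ for some neighbor $v\in V$ of $w$ (with $T_D(w)=\infty$ if there is none). Equivalently, $T_D(w)$ is the smallest final time over all chains from a neighbor of $D$ to $w$ in $V\setminus D$ with increasing ring times. Let $\mathcal{C}(D)=\{w\in V:T_D(w)\le u\}$, the set of *infected* sites. For $W=c+\Lambda_2\in\mathcal{W}$ and $k\ge 2$, put $B_k(c)=(c+\Lambda_k)\cap V$ and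
$$\rho(W)=\min\{k\ge2:\ \mathcal{C}(W)\subset B_k(c)\}.$$

*Example.* Let $u=1$, $D=\{x\}$, let $y$ be a neighbor of $x$ and $z\ne x$ a neighbor of $y$ that is not adjacent to $x$, all in $V$. Suppose that the only rings are one at $y$ at time $0.3$ and two at $z$ at times $0.2$ and $0.7$. Then $T_D(y)=0.3$ and $T_D(z)=0.7$, since the ring at $0.2$ comes too early. So $\mathcal{C}(D)=\{x,y,z\}$. Without the ring at $0.7$, $z$ would not be infected.

The plan is as follows. By (2), and since $I_x\subset\mathcal{Q}(\{x\})\subset\mathcal{Q}(W_x)$, it is enough to bound $\sum_Wq(W)$. On $\mathcal{Q}(W)\cap\{\rho(W)\le K\}$ we shall do surgery in $B_K(c)$, at a cost that depends on $K$ only. The remaining part, $\rho(W)>K$, must be shown to be at most half of the total. Infection reaching distance $k$ has probability at most a quantity $\theta_k$ of order $(4T)^{k}/k!$, it is determined by rings in $B_k(c)$, and $\mathcal{Q}(W)\subset\mathcal{Q}(B_k(c))$, an event independent of those rings. So $\mathbb{P}(\mathcal{Q}(W),\rho(W)=k)\le\theta_k\,q(B_k(c))$, and we must compare $q(B_k(c))$ with single sites in order to close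 the loop.

The sensible first attempt is to pin the sites of $D=B_k(c)$ one at a time, until $f$ changes. When the change occurs, we ask the previously pinned sites to have the right initial value and no ring; this costs a factor at least $\kappa=\kappa_0e^{-T}$ per site. (The details are in Section 6, with a smaller set in place of $D$.) The outcome is $q(D)\le2\kappa^{-|D|}\sum_{y\in D}q(\{y\})$, where $|D|$ can be as large as $(2k+1)^2$. Then the error is governed by the series with terms $\frac{(4T)^{k-2}}{(k-2)!}\,\kappa^{-(2k+1)^2}$. The ratio of the term for $k+1$ to that for $k$ is $\frac{4T}{k-1}\kappa^{-(8k+8)}\to\infty$, so the series diverges. A factorial does not beat an exponential in the area.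

It does beat an exponential in the perimeter. The way out is that it is not necessary to pin all of $B_k(c)$: a set of at most $23k$ sites has the same effect on $f$.

From here on we fix $0<a<b<1$, $T>0$, $\kappa_0=\min(a,1-b)$, $\kappa=\kappa_0e^{-T}$, $p\in[a,b]$, $u\in[0,T]$.

## 6. Pinning $23k$ sites instead of a box

Let $k\ge2$, let $c$ be the center of some $W\in\mathcal{W}$, $\mathrm{Box}=c+\Lambda_k$, $\Gamma=\{z:|z-c|=k\}$, $D=B_k(c)$, and
$$S=S_k(c)=V\cap\mathrm{Box}\cap\big(\Gamma\cup\{|z|=m+1\}\cup\{(j,0):j\in\mathbb{Z}\}\big).$$
The set $\Gamma$ has $8k$ sites, $\{|z|=m+1\}$ consists of four segments each meeting $\mathrm{Box}$ in at most $2k+1$ sites, and so does the axis. Hence $|S|\le8k+4(2k+1)+(2k+1)=18k+5\le23k$.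

The rim $\Gamma$ shields the outside from the inside. The other two pieces handle the inner source $\Lambda_m$ when it meets the box: the axis keeps $\Lambda_m$ attached to $\Gamma$ when we pin at $1$, and the ring $\{|z|=m+1\}$ blocks $\Lambda_m$ when we pin at $0$.

**Lemma 8.** With this notation,
$$q(B_k(c))\le2\kappa^{-23k}\sum_{y\in S_k(c)}q(\{y\}). \tag{4}$$

*Proof.*

**Step 1.** *This step shows that outside the box the two kinds of pinning agree.* A site of $V\setminus D$ has neighbors in $D$ only in $\Gamma\cap V\subset S$. So the evolution on $V\setminus D$ sees the same values in both cases: $\xi^{S,i}=\xi^{D,i}$ on $V\setminus D$. Outside $V$ both are $1$.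

**Step 2.** *This step shows: $f(\xi_u^{D,1})=1$ implies $f(\xi_u^{S,1})=1$.* Let $\pi$ be a path of ones in $\xi_u^{D,1}$ from $\Lambda_m$ to $\Lambda_n^c$. If $\pi$ avoids $\mathrm{Box}$, it is a path of ones in $\xi_u^{S,1}$ by Step 1. Otherwise note that $\Gamma$ is connected and consists of ones of $\xi_u^{S,1}$: its sites are in $S$ or outside $V$. It suffices that $\Lambda_n^c$ and $\Lambda_m$ are both connected to $\Gamma$ by ones of $\xi_u^{S,1}$.

For $\Lambda_n^c$: if it meets $\Gamma$, this is clear. If not, then, being connected, unbounded and disjoint from $\Gamma$, it is disjoint from $\mathrm{Box}$. The last visit of $\pi$ to $\mathrm{Box}$ is at a site of $\Gamma$, and the part of $\pi$ from there on connects $\Gamma$ to $\Lambda_n^c$ outside $\mathrm{Box}$, where Step 1 applies.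

For $\Lambda_m$: if it meets $\Gamma$, this is clear. If $\Lambda_m\cap\mathrm{Box}=\emptyset$, use the part of $\pi$ up to its first visit to $\mathrm{Box}$, which is at a site of $\Gamma$. Otherwise the connected set $\Lambda_m$ meets $\mathrm{Box}$ but not $\Gamma$, so $\Lambda_m\subset\mathrm{Box}\setminus\Gamma$. The sites $(m,0),(m+1,0),\dots$ up to the first one in $\Gamma$ lie in $\mathrm{Box}$ and on the axis. Each is in $S$ or outside $V$, so they are all ones.

**Step 3.** *This step shows: $f(\xi_u^{D,0})=0$ implies $f(\xi_u^{S,0})=0$.* Suppose that $f(\xi_u^{S,0})=1$. Take a path of ones of $\xi^{S,0}_u$ from $\Lambda_m$ to $\Lambda_n^c$, and keep the part from the last visit to $\Lambda_m$ until the next visit to $\Lambda_n^c$: this gives $v_0\in\Lambda_m$, $v_1,\dots,v_r\in V$, $v_{r+1}\in\Lambda_n^c$, with $r\ge1$. Since $|v_1|=m+1$ and $v_1\in V$ has value $1$, it is not in $S$, so $v_1\notin\mathrm{Box}$. If some $v_i\in\mathrm{Box}$ with $i\le r$, the first such $v_i$ has its predecessor outside $\mathrm{Box}$, so it lies in $\Gamma\cap V\subset S$ and has value $0$, a contradiction. So $v_1,\dots,v_r\in V\setminus D$.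 By Step 1 they are ones of $\xi_u^{D,0}$, and $f(\xi_u^{D,0})=1$.

**Step 4.** *This step finds a single decisive site, by pinning $S$ one site at a time.* Write $S=\{y_1,\dots,y_l\}$ and $S_j=\{y_1,\dots,y_j\}$. On $\mathcal{Q}(D)\cap\{f(\xi_u)=0\}$ we have $f(\xi_u^{S_0,1})=f(\xi_u)=0$ and, by Step 2, $f(\xi_u^{S_l,1})=1$. So for some $j$, $f(\xi_u^{S_{j-1},1})=0$ and $f(\xi_u^{S_j,1})=1$. By monotonicity this implies the following event $H_j$: with $S_{j-1}$ pinned at $1$, additionally pinning $y_j$ at $0$ gives $f=0$, and additionally pinning $y_j$ at $1$ gives $f=1$. The event $H_j$ depends only on $\omega$ off $S_j$.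

Let $M_j$ be the event that $S_{j-1}$ is initially all $1$ and has no rings in $[0,u]$. It is independent of $H_j$ and has probability $(pe^{-u})^{j-1}\ge\kappa^l$. On $M_j$ the sites of $S_{j-1}$ stay at $1$ in $\xi^{\{y_j\},0}$ and in $\xi^{\{y_j\},1}$, as if they were pinned, so $H_j\cap M_j\subset\mathcal{Q}(\{y_j\})$. Hence $\mathbb{P}(H_j)\le\kappa^{-l}q(\{y_j\})$, and
$$\mathbb{P}(\mathcal{Q}(D),\ f(\xi_u)=0)\le\sum_{j=1}^l\mathbb{P}(H_j)\le\kappa^{-23k}\sum_{y\in S}q(\{y\}).$$

**Step 5.** *This step treats the other half of $\mathcal{Q}(D)$.* On $\mathcal{Q}(D)\cap\{f(\xi_u)=1\}$ pin at $0$. We have $f(\xi_u^{S_0,0})=1$ and, by Step 3, $f(\xi_u^{S_l,0})=0$. So for some $j$, with $S_{j-1}$ pinned at $0$, pinning $y_j$ at $0$ gives $f=0$ and pinning it at $1$ gives $f=1$ (the latter by monotonicity). Let $M_j$ now be the event that $S_{j-1}$ is initially all $0$ and has no rings; its probability is $((1-p)e^{-u})^{j-1}\ge\kappa^l$. As before, this half has probability at most $\kappa^{-23k}\sum_{y\in S}q(\{y\})$. Add the two halves. $\square$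

## 7. The factorial absorbs long infections

**Lemma 9.** There is $K=K(a,b,T)\ge2$ such that
$$\sum_{W\in\mathcal{W}}q(W)\le2\sum_{W\in\mathcal{W}}\mathbb{P}(\mathcal{Q}(W),\ \rho(W)\le K). \tag{5}$$

*Proof.*

**Step 1.** *This step bounds the probability of an infection of radius exactly $k\ge3$, jointly with $\mathcal{Q}(W)$.* Let $W=c+\Lambda_2$. If $\rho(W)=k$, there is an infected site at distance exactly $k$ from $c$. Following infections back to $W$ gives a nearest-neighbor chain $w_0\in W$, $w_1,\dots,w_j\in\mathcal{C}(W)\setminus W\subset B_k(c)$ with $|w_j-c|=k$ and $T_W(w_1)<\dots<T_W(w_j)\le u$, where these are ring times. The sites are distinct, and $j\ge k-2$ since $|w_0-c|\le2$. Keeping the first $k-2$, we get a chain $w_1,\dots,w_{k-2}$ of distinct sites of $B_k(c)\setminus W$, starting next to $W$, with increasing ring times in $[0,u]$.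

The existence of such a chain is determined by the rings in $B_k(c)$. There are at most $25\cdot4^{k-2}$ candidate chains. For each, the expected number of choices of increasing ring times is $u^{k-2}/(k-2)!$. So the probability is at most
$$\theta_k=25\,\frac{(4T)^{k-2}}{(k-2)!}.$$
Also $\mathcal{Q}(W)\subset\mathcal{Q}(B_k(c))$, which depends only on $\omega$ off $B_k(c)$. By independence,
$$\mathbb{P}(\mathcal{Q}(W),\ \rho(W)=k)\le\theta_k\,q(B_k(c)).$$

**Step 2.** *This step sums over $W$ and closes the loop.* Each $y$ lies in $S_k(c)$ for at most $(2k+1)^2$ centers $c$. Moreover, $\sum_yq(\{y\})\le\sum_yq(W_y)\le25\sum_Wq(W)$, since $y\in W_y$ and each box has $25$ sites. With (4), for any $K\ge2$,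
$$\sum_Wq(W)\le\sum_W\mathbb{P}(\mathcal{Q}(W),\rho(W)\le K)+\Big[\sum_{k>K}50\,\theta_k\,\kappa^{-23k}(2k+1)^2\Big]\sum_Wq(W).$$
Because of the factorial in $\theta_k$ the series converges, and we may choose $K=K(a,b,T)\ge2$ making the bracket at most $\tfrac12$. The sums over $W$ are finite, so the last term can be moved to the left. This is (5). $\square$

## 8. Deleting rings from the last one backward

On $\mathcal{Q}(W)\cap\{\rho(W)\le K\}$ we want to change $\omega$ inside $B_K(c)$ so that a site of $U^+$ appears at time $u$. At time zero, Lemma 7 did this, because the configuration off $W$ did not react to what we put in $W$. Now it does react, through the infected sites. So we remove the rings that can carry the influence of $W$, one at a time, *latest first*. Either all of them can go without harm, and then $W$ is decoupled from the rest and Lemma 7 applies, or one removal changes $f$, and then we look at the site where this happened.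

**Lemma 10.** Let $\omega\in\mathcal{Q}(W)$ with $\rho(W)\le K$ and distinct, positive ring times. Then by deleting some rings in $B_K(c)\times[0,u]$ and changing $\sigma$ on $W$ one obtains $\omega'$ such that $z\in U^+(\xi_u(\omega'))$ for some $z\in B_K(c)$.

*Proof.* Write $T(\cdot)=T_W(\cdot)$ for the infection times. Call a ring $(w,\tau)$ with $w\in V\setminus W$, $\tau\le u$, *reachable* if $T(w)\le\tau$. (In the example of Section 5, with $\{x\}$ in the role of $W$, the rings $(y,0.3)$ and $(z,0.7)$ are reachable and $(z,0.2)$ is not.) List the reachable rings $e_1,\dots,e_N$ in order of decreasing time. Let $\omega_j$ be $\omega$ with all rings in $W$ and $e_1,\dots,e_j$ deleted, and $f^i_j=f(\xi_u^{W,i}(\omega_j))$. By monotonicity $f_j^0\le f_j^1$. Since $\omega\in\mathcal{Q}(W)$, and pinned processes ignore rings in $W$, $(f_0^0,f_0^1)=(0,1)$. All deleted rings are at sites of $W\cup\mathcal{C}(W)\subset B_K(c)$.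

Either $(f_j^0,f_j^1)=(0,1)$ for all $j\le N$, or there is $j<N$ with $(f_j^0,f_j^1)=(0,1)\ne(f_{j+1}^0,f_{j+1}^1)$.

**Step 1.** *This step shows that, in the second case, the deleted ring matters only at its own site.* Let $e_{j+1}=(w,\tau)$. A ring at $w$ after $\tau$ is reachable, since $T(w)\le\tau$. A ring $(v,\tau')$ at a neighbor $v\in V\setminus W$ of $w$ with $\tau'>\tau$ is also reachable, since $\tau'>T(w)$ implies $T(v)\le\tau'$. All these rings are later than $e_{j+1}$, so they are among $e_1,\dots,e_j$ and deleted in $\omega_j$. The remaining neighbors of $w$ are in $W$, hence pinned, or outside $V$, hence held. Therefore in $\xi^{W,i}(\omega_j)$ and in $\xi^{W,i}(\omega_{j+1})$ the neighbors of $w$ are constant on $[\tau,u]$, and $w$ does not ring after $\tau$. The two processes agree before $\tau$. From $\tau$ on they differ at most at $w$, because no neighbor of $w$ rings after $\tau$.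

**Step 2.** *This step excludes $f_{j+1}^0=1$.* Suppose that $f_{j+1}^0=1$, while $f_j^0=0$. The two configurations at time $u$ differ only at $w$, and $f$ is increasing, so $w$ is $1$ without the ring and $0$ with it. Thus $e_{j+1}$ flipped $w$ from $1$ to $0$ in $\xi^{W,0}(\omega_j)$, and $w$ is pivotal in $\xi_u^{W,0}(\omega_j)$. But at time $\tau$, hence also at time $u$, $w$ has at least $3$ neighbors equal to $0$. This contradicts Lemma 3.

**Step 3.** *This step finds the site of $U^+$ in the second case.* By Step 2, $f_{j+1}^1=0$, while $f_j^1=1$. As before, $e_{j+1}$ flipped $w$ from $0$ to $1$ in $\xi^{W,1}(\omega_j)$. So in $\xi_u^{W,1}(\omega_{j+1})$ the site $w$ has value $0$, has at least $3$ neighbors equal to $1$ (they have not changed since $\tau$), and is pivotal. Let $\omega'$ be $\omega_{j+1}$ with $\sigma\equiv1$ on $W$. There are no rings in $W$, so $\xi(\omega')=\xi^{W,1}(\omega_{j+1})$ and $w\in U^+(\xi_u(\omega'))$. Since $T(w)\le\tau\le u$, $w\in\mathcal{C}(W)\subset B_K(c)$.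

**Step 4.** *This step treats the first case, where all reachable rings are gone and $f$ still distinguishes the two pins.* In $\omega_N$ there are no rings in $W$, nor at sites of $V\setminus W$ adjacent to $W$: since $T=0$ on $W$ and ring times are positive, every ring at such a site was reachable. So no ringing site looks at $W$. If $\sigma|_W$ is replaced by any $\zeta\in\{0,1\}^W$, then $\xi_u=\zeta$ on $W$, and $\xi_u=\chi$ off $W$ with $\chi$ independent of $\zeta$. With $\varphi(\zeta)=f(\chi\cup\zeta)$ we have $\varphi(\mathbf{0})=f_N^0=0$ and $\varphi(\mathbf{1})=f_N^1=1$. Lemma 7 gives $\zeta$ and $z\in W\subset B_K(c)$ with $z\in U^+(\chi\cup\zeta)$. Take $\omega'$ to be $\omega_N$ with $\sigma=\zeta$ on $W$. $\square$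

Lemma 3 has now been used three times: for (1), in the repair in Lemma 7, and in Step 2 above.

## 9. The price of deleting rings, and the end of the proof

Changing initial values on $25$ sites costs a bounded factor. For the deletion of an unspecified set of rings we need a formula.

**Lemma 11.** Let $R$ be a Poisson process of total mass $\lambda<\infty$ and $h\ge0$ a measurable function of finite point sets. Then $\mathbb{E}\sum_{A\subset R}h(R\setminus A)=e^\lambda\,\mathbb{E}\,h(R)$.

*Proof.* The number of points is Poisson with mean $\lambda$ and, given the number, the points are i.i.d. with law proportional to the intensity $dr$. If $l$ of $N$ points are kept, there are $\binom Nl$ choices, and the deleted points integrate to $\lambda^{N-l}$. So the left side is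
$$\sum_{N\ge0}\frac{e^{-\lambda}}{N!}\sum_{l=0}^N\binom Nl\lambda^{N-l}\int h(\{r_1,\dots,r_l\})\,dr_1\cdots dr_l
=\sum_{l\ge0}\frac{e^{-\lambda}}{l!}\int h(\{r_1,\dots,r_l\})\,dr_1\cdots dr_l\ \sum_{k\ge0}\frac{\lambda^k}{k!},$$
which is $e^\lambda\,\mathbb{E}\,h(R)$. $\square$

As a check, $h\equiv1$ gives $\mathbb{E}\,2^{|R|}=e^{\lambda}$, the usual generating function of a Poisson variable at $2$.

**Proof of Proposition 4.**

**Step 1.** *This step bounds the probability of the event on which surgery is possible.* Let $B=B_K(c)$, $\mathcal{D}=\mathcal{Q}(W)\cap\{\rho(W)\le K\}$ and $\mathcal{G}=\bigcup_{z\in B}\{z\in U^+(\xi_u)\}$. By Lemma 10, almost surely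
$$\mathbf{1}_{\mathcal{D}}(\omega)\le\sum_{\zeta\in\{0,1\}^W}\ \sum_{A\subset R\cap(B\times[0,u])}\mathbf{1}_{\mathcal{G}}(\sigma^\zeta,R\setminus A),$$
where $\sigma^\zeta$ is $\sigma$ with values $\zeta$ on $W$. Take expectations. For each $\zeta$, apply Lemma 11 to the rings in $B\times[0,u]$, whose mass is at most $T(2K+1)^2$, conditionally on everything else. Next, for $h\ge0$, $\mathbb{E}[h(\sigma)]\ge\mathbb{P}(\sigma|_W=\zeta)\,\mathbb{E}[h(\sigma^\zeta)]$ by independence, and $\mathbb{P}(\sigma|_W=\zeta)\ge\kappa_0^{25}$, so $\mathbb{E}[h(\sigma^\zeta)]\le\kappa_0^{-25}\mathbb{E}[h(\sigma)]$. There are $2^{25}$ choices of $\zeta$. Hence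
$$\mathbb{P}(\mathcal{D})\le C_2\,\mathbb{P}(\mathcal{G})\le C_2\sum_{z\in B_K(c)}g_z,\qquad C_2=(2/\kappa_0)^{25}\,e^{T(2K+1)^2}. \tag{6}$$
The constant is exponential in the area of the box of radius $K$, but $K$ is now fixed.

**Step 2.** *This step assembles the inequalities.* By (2) and $I_x\subset\mathcal{Q}(\{x\})\subset\mathcal{Q}(W_x)$, then (5), then (6), then the fact that each $z$ lies in $B_K(c)$ for at most $(2K+1)^2$ centers $c$, then (1),
$$\partial_pF\le\sum_xq(\{x\})\le25\sum_Wq(W)\le50\sum_{W}C_2\sum_{z\in B_K(c)}g_z\le50\,C_2(2K+1)^2\sum_zg_z=C\,\partial_uF,$$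
with $C=50\,C_2(2K+1)^2$. Neither $K$ nor $C_2$ depends on $m,n$, nor on the choice of $p\in[a,b]$, $u\in[0,T]$. This proves Proposition 4, and with it Theorem 1: $p_c(t)<p_c(s)$ whenever $t>s\ge0$. $\blacksquare$
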